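# Circular dimension of graphs of bounded maximum degree

## A four-cycle, an isolated vertex, and octahedra

Take the four-cycle with vertices $1,2,3,4$ in this order, and try to represent it by overlapping sets on a line or on a circle.

On a circle it is easy. Give the vertices the arcs, in degrees,
$$1:[0,100],\qquad 2:[90,190],\qquad 3:[180,280],\qquad 4:[270,370].$$
Consecutive arcs overlap (arc $4$ ends at $370=10$ degrees, so it meets arc $1$), and arcs $1,3$ are disjoint, as are arcs $2,4$.

On a line it is impossible. Suppose intervals represent the four-cycle. Intervals $1$ and $3$ are disjoint, say $1$ lies to the left of $3$. Both $2$ and $4$ meet $1$ and meet $3$, so both contain the whole gap between $1$ and $3$. Then $2$ and $4$ meet, a contradiction.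

Now add an isolated vertex $5$. In any arc representation of the four-cycle the arcs cover the whole circle: if they all missed a point, we could cut the circle there and obtain intervals on a line. So the (nonempty) arc of $5$ would meet another arc, and one circle is no longer enough. Two representations are enough if we declare two vertices adjacent when they meet in *both*. Even intervals will do:
$$\begin{aligned}H_1:&\quad 1=[0,1],\ 3=[2,3],\ 2=4=[0,3],\ 5=[5,6];\\ H_2:&\quad 2=[0,1],\ 4=[2,3],\ 1=3=5=[0,3].\end{aligned}$$
The first destroys the adjacency of $1,3$ and isolates $5$, the second destroys the adjacency of $2,4$, and both keep the edges $12,23,34,41$.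

Here are the precise notions. Graphs are finite and simple, and arcs and intervals are nonempty.

**Definition.** A *circular-arc graph* is the intersection graph of a family of arcs of a circle. An *interval graph* is the intersection graph of a family of intervals of the real line. The *intersection* $G_1\cap\dots\cap G_k$ of graphs on the same vertex set $V$ is $(V,E_1\cap\dots\cap E_k)$. The *circular dimension* $\dim^\circ(G)$ is the smallest $k$ such that $G$ is the intersection of $k$ circular-arc graphs. The *boxicity* $\mathrm{box}(G)$ is the smallest $k$ such that $G$ is the intersection of $k$ interval graphs.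

Every interval graph is a circular-arc graph, so $\dim^\circ\le\mathrm{box}$. The four-cycle has circular dimension $1$ and boxicity $2$; with the isolated vertex added, both are $2$.

It is convenient to think about non-edges. A *supergraph* of $G$ is a graph on the same vertex set containing all edges of $G$, and a supergraph $H$ *covers* a non-edge $xy$ of $G$ if $xy\notin E(H)$. Then $\dim^\circ(G)\le k$ if and only if there are $k$ circular-arc supergraphs of $G$ that together cover every non-edge of $G$.

The two parameters can be far apart. Let $O_k$ be the graph on $x_1,y_1,\dots,x_k,y_k$ whose only non-edges are the pairs $x_iy_i$; its maximum degree is $2k-2$. The argument for the four-cycle shows that an interval supergraph of $O_k$ cannot cover both $x_iy_i$ and $x_jy_j$ for $i\ne j$, since the four pairs between them are edges. So each interval supergraph covers at most one of the $k$ non-edges and $\mathrm{box}(O_k)\ge k$. On the circle one representation does everything. Fix $0<\delta<\pi/k$ and use arcs of length $\pi-\delta$, that of $x_i$ starting at angle $i\pi/k$ and that of $y_i$ at $i\pi/k+\pi$. Two such arcs are disjoint exactly when their starting angles differ by an amount strictly between $\pi-\delta$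 and $\pi+\delta$ modulo $2\pi$. All differences are multiples of $\pi/k>\delta$, so this happens only for a difference of exactly $\pi$, which is the case of $x_i$ and $y_i$. Hence $\dim^\circ(O_k)=1$ for $k\ge 2$.

## Circular dimension as a function of the maximum degree

How large can the circular dimension be if every vertex has few neighbors? Let $f(\Delta)$ be the maximum of $\dim^\circ(G)$ over all graphs $G$ of maximum degree $\Delta$, with any number of vertices.

For $\Delta=1$ the graph consists of disjoint edges and isolated vertices, so it is an interval graph and $f(1)=1$. For $\Delta=2$ we have just seen a graph with circular dimension $2$. Two always suffice. A graph of maximum degree $2$ is a disjoint union of paths and cycles; put the components on disjoint stretches of the line. Represent each path in the natural way in both interval graphs. For a cycle $c_1\cdots c_p$, let $c_1$ in the first graph occupy the whole stretch and let $c_i=[i,i+1]$ for $i\ge2$; this covers all non-edges among $c_2,\dots,c_p$. In the second graph let $c_1=[0,1]$, $c_2=c_p=[1,2]$, and all other $c_i=[2,3]$; this covers the non-edges at $c_1$. So $f(2)=2$.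

The question for large $\Delta$ was asked by Louis Esperet and Veit Wiechert, "Boxicity, poset dimension, and excluded minors", arXiv:1804.00850 (2018): what is the order of growth of $f(\Delta)$? As background, Aravind and Subramanian proved $f(\Delta)=O(\Delta\log\Delta/\log\log\Delta)$, and counting graphs gives a lower bound $c\Delta$ (we shall carry this out). For boxicity, every graph of maximum degree $\Delta$ has boxicity $O(\Delta\log^{1+o(1)}\Delta)$, and some have boxicity $\Omega(\Delta\log\Delta)$. So a linear upper bound must really use the circle.

**Theorem 1.** $f(\Delta)=\Theta(\Delta)$. More strongly, as $\Delta\to\infty$,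
$$\Big\lceil\frac\Delta2\Big\rceil\ \le\ f(\Delta)\ \le\ \frac56\,\Delta+O(\Delta^{2/3}\log\Delta).$$
More precisely:

1. Every graph $G$ of maximum degree $\Delta$ satisfies $\dim^\circ(G)\le\frac56\Delta+O(\Delta^{2/3}\log\Delta)$ and also $\dim^\circ(G)\le\frac12\Delta+\chi(G)+O(\Delta^{2/3}\log\Delta)$.
2. For every $\Delta\ge1$ there is a bipartite graph of maximum degree $\Delta$ and circular dimension at least $\lceil\Delta/2\rceil$.
3. Hence the maximum circular dimension of bipartite graphs of maximum degree $\Delta$ is $\frac12\Delta+O(\Delta^{2/3}\sqrt{\log\Delta})$. The maximum over triangle-free graphs, and for each fixed $r\ge3$ over $K_r$-free graphs, is $(\frac12+o(1))\Delta$.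

The $O$-terms have absolute constants and refer to $\Delta\to\infty$.

## One gap per vertex

We first ask which sets of non-edges a single circular-arc graph can cover. Suppose that $A$ and $B$ are disjoint and that we only want to cover pairs between $A$ and $B$, keeping both $A$ and $B$ complete.

On the line, the intervals of $A$ share a point $\alpha$ and those of $B$ share a point $\beta$ (Helly). If $\alpha=\beta$, everything is adjacent. If $\alpha<\beta$, then disjoint $a\in A$ and $b\in B$ must have $a$ entirely to the left of $b$, that is, the right end of $a$ comes before the left end of $b$. So all non-neighborhoods of vertices $b$ are initial segments of one fixed order of $A$. On the circle we can do better: the non-neighborhood of $b$ can be an arbitrary *interval* of a fixed order, chosen separately for each $b$.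

**Lemma 2 (gap lemma).** Let $A,B\subseteq V(G)$ be disjoint, let $a_1<\dots<a_p$ be a linear order of $A$, and for each $b\in B$ let $Y_b\subseteq A\setminus N(b)$ be a (possibly empty) set of consecutive elements of this order. Then the graph $H$ on $V(G)$ whose only non-edges are the pairs $ab$ with $b\in B$, $a\in Y_b$, is a circular-arc supergraph of $G$.

**Proof.** Every non-edge of $H$ is a non-edge of $G$, so $H$ is a supergraph. For the representation, use $\mathbb R\cup\{\infty\}$ as the circle.

- Represent $a_i$ by $[\,i-p-1,\ i\,]$.
- If $Y_b=\{a_i:r\le i\le q\}\neq\emptyset$, represent $b$ by the complement of the open interval $(r-p-\frac32,\ q+\frac12)$.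
- Represent each $b\in B$ with $Y_b=\emptyset$, and each vertex outside $A\cup B$, by the complement of $(-\frac12,\frac12)$.

Since $1\le i\le p$, the arc of $a_i$ has left end at most $-1$ and right end at least $1$; so all arcs of $A$ contain $0$ and are pairwise adjacent. All other arcs contain $\infty$ and are pairwise adjacent. The arc of $a_i$ contains $1$, so it meets the complement of $(-\frac12,\frac12)$. Finally, if $Y_b\ne\emptyset$, the arc of $a_i$ is disjoint from that of $b$ if and only if
$$[\,i-p-1,\,i\,]\subset(r-p-\tfrac32,\ q+\tfrac12),$$
that is, $i>r-\frac12$ and $i<q+\frac12$, that is, $r\le i\le q$. $\square$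

For instance, let $p=4$ and $Y_b=\{a_2,a_3\}$. The arcs of $A$ are $[-4,1],[-3,2],[-2,3],[-1,4]$, and $b$ is the complement of $(-3.5,\,3.5)$. The middle two arcs lie inside the hole; the first sticks out on the left and the last on the right.

## Splitting by bits costs $\Delta\log\Delta$

Lemma 2 suggests a direct attack. If $A$ is ordered and $b\in B$ has at most $d$ neighbors in $A$, these neighbors cut $A\setminus N(b)$ into at most $d+1$ runs of consecutive elements. Pad with empty runs, call them $Y_b^0,\dots,Y_b^d$, and apply Lemma 2 once for each $h=0,\dots,d$ with $Y_b=Y_b^h$ for all $b$ simultaneously. Thus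

> if every $b\in B$ has at most $d$ neighbors in $A$, then $d+1$ circular-arc supergraphs cover all non-edges between $A$ and $B$.

To cover all non-edges of $G$, color $G$ properly with $\Delta+1$ colors. For each color class $W$, represent $W$ by disjoint intervals on a line and every other vertex by an interval containing all of them; these $\Delta+1$ interval graphs cover all pairs within a color class. Then write the colors in binary. For each of the $\lceil\log_2(\Delta+1)\rceil$ bits, let $A$ be the vertices with bit $0$ and $B$ those with bit $1$, and cover the non-edges between them by $\Delta+1$ graphs. Two vertices of different colors differ in some bit, so everything is covered. We get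
$$f(\Delta)\le(\Delta+1)\big(\lceil\log_2(\Delta+1)\rceil+1\big).$$

The logarithm enters at one precise point. A vertex $b$ may have all its $\Delta$ neighbors in $A$, and this may happen for every bit; so each of the $\log_2\Delta$ bits is charged the full price $\Delta+1$.

The way past this is to split $V(G)$ into $m$ parts so evenly that every vertex has only about $\Delta/m$ neighbors in each part. Inside the parts, the bit method costs only about $(\Delta/m)\log\Delta$, which is negligible if $m$ is a power of $\Delta$. This works for all parts at once, because a vertex $b\in V_i$ only has to look at $A\cap V_i$, and we may list these sets one after another in the order of $A$. It remains to treat pairs in different parts without logarithmic loss. There are $\binom m2$ pairs of parts; handling them one by one would cost about $\frac{m^2}2\cdot\frac\Delta m=\frac{m\Delta}2$. One application of Lemma 2 can treat several pairs of parts. The vertices $b\in V_\ell$ choose where in $A$ to place their gap, so each part $V_\ell\subseteq B$ may be assigned to any one part $V_i\subseteq A$, and many $V_\ell$ may be assigned to the same $V_i$. In graph terms, the assigned pairs $\ell i$ form a forest of stars on the index set $\{1,\dots,m\}$.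 A star forest on $m$ vertices has at most $m-1$ edges, so at least $m/2$ of them are needed to cover $K_m$. About $m/2$ suffice, and $\frac m2\cdot\frac\Delta m=\frac\Delta2$.

## Star forests on the parts

A *star forest* is a graph each of whose components is a star or a single vertex.

**Lemma 3.** The edges of $K_m$ can be covered by $\lceil m/2\rceil+1$ star forests (cf. Akiyama–Kano).

**Proof.** If $m$ is odd, add a dummy vertex and delete it at the end; deleting a vertex from a star forest leaves a star forest. So let $m=2r$, with vertices $x_1,y_1,\dots,x_r,y_r$. Let $F_i$ have centers $x_i,y_i$. For $j>i$ join $x_j$ to $x_i$ and $y_j$ to $y_i$; for $j<i$ join $x_j$ to $y_i$ and $y_j$ to $x_i$. Every non-center is joined to exactly one center, so $F_i$ is a star forest. For $i<j$, the forest $F_i$ contains $x_ix_j$ and $y_iy_j$, and $F_j$ contains $x_iy_j$ and $y_ix_j$. The remaining edges $x_iy_i$ form a matching, which is one more star forest. $\square$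

For $m=4$: $F_1=\{x_2x_1,\,y_2y_1\}$, $F_2=\{x_1y_2,\,y_1x_2\}$, and the matching $\{x_1y_1,\,x_2y_2\}$ make up all six edges.

The next theorem combines the parts $V_i$, which control degrees, with a second partition $W_1,\dots,W_k$, which plays the role of the color classes. We allow more general classes than independent sets, because this will reduce $k$.

**Theorem 4.** Let $V(G)=V_1\cup\dots\cup V_m$ be a partition such that every vertex has at most $d$ neighbors in each $V_i$. Let $V(G)=W_1\cup\dots\cup W_k$ be a partition such that each $G[W_j]$ has a supergraph $J_j$ on $W_j$ that is an interval graph and is $K$-colorable. Then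
$$\dim^\circ(G)\le\Big(\lceil m/2\rceil+1+\lceil\log_2(kK)\rceil\Big)(d+1)+k.$$

**Step 1: cover the non-edges between different parts $V_i$.** Take the star forests of Lemma 3 on the vertex set $\{1,\dots,m\}$. For each of them, $F$ say, choose a center in every star that has an edge, and for a leaf $\ell$ let $\pi(\ell)$ be its center; isolated indices are ignored. Let $A$ be the union of the $V_i$ with $i$ a center, ordered so that each such $V_i$ is consecutive, and let $B$ be the union of the $V_\ell$ with $\ell$ a leaf. These sets are disjoint. For $b\in V_\ell$, the at most $d$ neighbors of $b$ in $V_{\pi(\ell)}$ split $V_{\pi(\ell)}\setminus N(b)$ into at most $d+1$ runs $Y_b^0,\dots,Y_b^d$ (some possibly empty). Each run is consecutive in $A$, since $V_{\pi(\ell)}$ is. Lemma 2 with $Y_b=Y_b^h$, for $h=0,\dots,d$, gives $d+1$ circular-arc supergraphs covering all non-edges between $V_\ell$ and $V_{\pi(\ell)}$ for all leaves $\ell$ of $F$. Since the star forests cover $K_m$, all non-edges between distinct parts are covered by $(\lceil m/2\rceil+1)(d+1)$ graphs.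

**Step 2: cover the pairs inside $W_j$ that are non-edges of $J_j$.** For each $j$, take an interval representation of $J_j$ and give each vertex of $V\setminus W_j$ an interval containing all the others. This is an interval graph, hence circular-arc. It is a supergraph of $G$: an edge of $G$ inside $W_j$ is an edge of $J_j$, and all pairs not inside $W_j$ are adjacent. This uses $k$ graphs.

**Step 3: cover what is left, by bits.** Let $\kappa_j$ be a proper $K$-coloring of $J_j$, and for $v\in W_j$ put $c(v)=(j,\kappa_j(v))$. Let $xy$ be a non-edge of $G$ not covered so far. By Step 1 it lies inside some $V_i$. By Step 2 either $x,y$ lie in different sets $W_j$, or they lie in the same $W_j$ and are adjacent in $J_j$. In both cases $c(x)\neq c(y)$. Encode the at most $kK$ values of $c$ by distinct words of $L=\lceil\log_2(kK)\rceil$ bits. For each bit let $A$ and $B$ be the sets of vertices with bit $0$ and $1$ respectively, and order $A$ so that each $A\cap V_i$ is consecutive. For $b\in B\cap V_i$, the at most $d$ neighbors of $b$ in $V_i$ split $(A\cap V_i)\setminus N(b)$ into at most $d+1$ runs, each consecutive in $A$. So $d+1$ applications of Lemma 2 cover all non-edges between $A$ and $B$ that lie inside a part $V_i$.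 The pair $xy$ is separated by some bit, so it is covered. This uses $L(d+1)$ graphs, and adding the three counts proves the theorem. $\square$

## Even partitions and the choice of $m$

We recall two textbook facts. *Chernoff's bound*: if $X\sim\mathrm{Bin}(n,p)$, $\mu=np$ and $0\le\lambda\le\mu$, then $\Pr(X\ge\mu+\lambda)\le e^{-\lambda^2/(3\mu)}$. *Lovász Local Lemma*, symmetric form: if finitely many events each have probability at most $p$, each is mutually independent of the family of all others except at most $D$ of them, and $ep(D+1)\le1$, then with positive probability none of them occurs.

**Lemma 5.** Let $\Delta\ge3$, $1\le m\le\Delta$, $\mu=\Delta/m\ge12\ln\Delta$, and $d=\lfloor\mu+\sqrt{12\mu\ln\Delta}\rfloor$. Every graph of maximum degree $\Delta$ has a partition $V_1,\dots,V_m$ such that every vertex has at most $d$ neighbors in each part.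

**Proof.** Place each vertex in a uniformly random part, independently. Let $E_{v,i}$ be the event that $v$ has more than $d$ neighbors in $V_i$. The number of these neighbors is stochastically dominated by $\mathrm{Bin}(\Delta,1/m)$, which has mean $\mu$. Put $\lambda=\sqrt{12\mu\ln\Delta}$; the hypothesis $\mu\ge12\ln\Delta$ gives $\lambda\le\mu$. More than $d$ neighbors means more than $\mu+\lambda$, so Chernoff's bound gives
$$\Pr(E_{v,i})\le e^{-\lambda^2/(3\mu)}=e^{-4\ln\Delta}=\Delta^{-4}.$$
The event $E_{v,i}$ depends only on the placement of $N(v)$, so it is mutually independent of the family of all $E_{u,j}$ with $N(u)\cap N(v)=\emptyset$. A vertex $u$ with $N(u)\cap N(v)\ne\emptyset$ is a neighbor of a neighbor of $v$, so there are at most $\Delta^2$ such $u$, including $v$ itself if $v$ has a neighbor. Hence at most $\Delta^2m\le\Delta^3$ pairs $(u,j)$, including $(v,i)$, fail the condition. (If $v$ has no neighbor, no pair fails it.) Thus $D+1\le\Delta^3$, and $e\,\Delta^{-4}\Delta^3=e/\Delta\le1$. The Local Lemma applies. $\square$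

Now let $\Delta$ be large and $m=\lceil\Delta^{1/3}\rceil$. Then $\mu=\Delta/m\le\Delta^{2/3}$, and $\mu$ is of order $\Delta^{2/3}$, so $\mu\ge12\ln\Delta$ and Lemma 5 applies. Since $\lambda\le\mu$, we have $d+1\le2\mu+1=O(\Delta^{2/3})$. Use $\lceil m/2\rceil+1\le\frac m2+\frac32$, $m\mu=\Delta$, and $m\sqrt\mu=\sqrt{m\Delta}=O(\Delta^{2/3})$:
$$(\lceil m/2\rceil+1)(d+1)\le\tfrac m2\big(\mu+\sqrt{12\mu\ln\Delta}+1\big)+\tfrac32(d+1)=\tfrac\Delta2+O(\Delta^{2/3}\sqrt{\log\Delta}).\tag{1}$$

**Corollary 6.** Let $G$ have maximum degree $\Delta$.

(a) $\dim^\circ(G)\le\frac\Delta2+\chi(G)+O(\Delta^{2/3}\log\Delta)$. If $G$ is bipartite, then $\dim^\circ(G)\le\frac\Delta2+O(\Delta^{2/3}\sqrt{\log\Delta})$.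

(b) $\dim^\circ(G)\le\frac56\Delta+O(\Delta^{2/3}\log\Delta)$. In particular $f(\Delta)=O(\Delta)$.

**Proof of (a).** Let $W_1,\dots,W_k$ be the classes of a proper coloring with $k=\chi(G)\le\Delta+1$ colors. Then $G[W_j]$ is edgeless; take $J_j$ edgeless, which is an interval graph with $K=1$. Theorem 4 and (1) give the bound, the extra term being $\lceil\log_2k\rceil(d+1)=O(\Delta^{2/3}\log\Delta)$. If $G$ is bipartite, take $k=2$: then $\lceil\log_2(kK)\rceil=1$, the extra terms are $d+1=O(\Delta^{2/3})$ and $2$, and the error is that of (1).

**Proof of (b).** With $\chi(G)\le\Delta+1$, part (a) already gives $\frac32\Delta+o(\Delta)$. To lower the number $k$ of classes we allow classes inducing maximum degree $2$ instead of $0$.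

**Step 1: a partition into few classes of maximum degree at most $2$.** Let $k=\lceil(\Delta+1)/3\rceil$, and choose a partition $W_1,\dots,W_k$ (empty classes allowed) with the fewest edges inside classes; this is an argument of Lovász. Suppose some $v$ has more than $\lfloor\Delta/k\rfloor$ neighbors in its own class. Since $v$ has at most $\Delta$ neighbors, some class contains at most $\lfloor\Delta/k\rfloor$ of them. This is another class, and moving $v$ there reduces the number of edges inside classes, a contradiction. Hence each $G[W_j]$ has maximum degree at most $\lfloor\Delta/k\rfloor$, and $\Delta/k\le3\Delta/(\Delta+1)<3$, so this is at most $2$. Each $G[W_j]$ is therefore a disjoint union of paths (possibly single vertices) and cycles.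

**Step 2: a $3$-colorable interval supergraph.** Order each path component naturally. Order each cycle component $c_1c_2\cdots c_p$ as $c_1,c_p,c_2,c_{p-1},c_3,\dots$; thus $c_i$ has position $2i-1$ for $i\le\lceil p/2\rceil$, and $c_{p+1-i}$ has position $2i$ for $i\le\lfloor p/2\rfloor$. For $p=5$ the order is $c_1,c_5,c_2,c_4,c_3$. We claim that adjacent vertices of the component have positions differing by at most $2$. This is clear for paths. On a cycle, two consecutive vertices both in $\{c_1,\dots,c_{\lceil p/2\rceil}\}$, or both in the other half, have positions differing by exactly $2$. The pair $c_1,c_p$ has positions $1,2$. The middle pair $c_{\lceil p/2\rceil},c_{\lceil p/2\rceil+1}$ has positions $2h-1,2h$ if $p=2h$, and $2h+1,2h$ if $p=2h+1$.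

Let $J_j$ join two vertices of the same component of $G[W_j]$ if and only if their positions differ by at most $2$. It contains $G[W_j]$. It is an interval graph: use $[i,i+2]$ for position $i$, and disjoint stretches of the line for different components. Coloring by position modulo $3$ is proper, because positions differing by $1$ or $2$ are not congruent modulo $3$. So $K=3$.

**Step 3: count.** We have $kK=3\lceil(\Delta+1)/3\rceil\le\Delta+3$, so $\lceil\log_2(kK)\rceil(d+1)=O(\Delta^{2/3}\log\Delta)$. Theorem 4 and (1) give
$$\dim^\circ(G)\le\frac\Delta2+\Big\lceil\frac{\Delta+1}3\Big\rceil+O(\Delta^{2/3}\log\Delta)=\frac56\Delta+O(\Delta^{2/3}\log\Delta).\qquad\square$$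

This is part 1 of Theorem 1.

## Counting cyclic orders of endpoints gives $\Delta/4$

For lower bounds we want representations in a standard form.

**Normalization.** Every finite circular-arc graph has a representation by closed arcs, each of positive length and different from the whole circle, in which all $2n$ endpoints are distinct. To see this, pick a point $p_{uv}$ in the intersection of each intersecting pair of arcs, and a point $p_{vv}$ in each arc. Replace each arc by a closed proper subarc containing all its chosen points; for a whole circle, remove a small open arc avoiding the finitely many chosen points. Intersecting arcs still intersect because of the chosen points, and disjoint arcs stay disjoint because arcs only shrank. Disjoint closed arcs are at positive distance, and every arc misses an open arc, so we may now enlarge all arcs at both ends by tiny amounts, chosen so that all endpoints become distinct, without changing the graph or filling the circle.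

In a normalized representation the graph is determined by the cyclic order of the $2n$ labeled endpoints, so there are at most $(2n)!$ circular-arc graphs on $n$ labeled vertices. Compare this with the number of bipartite graphs of maximum degree at most $\Delta$ between fixed sets $P,Q$ of size $N=n/2$. There are $(N!)^\Delta$ sequences of $\Delta$ perfect matchings between $P$ and $Q$, and a given graph of maximum degree at most $\Delta$ is the union of at most $\Delta^{\Delta N}$ such sequences, because each matching picks one of at most $\Delta$ edges at each vertex of $P$. So there are at least $(N!)^\Delta/\Delta^{\Delta N}$ such graphs. If all of them have circular dimension at most $k$, then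
$$\frac{(N!)^\Delta}{\Delta^{\Delta N}}\le\big((2n)!\big)^k .$$
For fixed $\Delta$ and $n\to\infty$, the logarithm of the left side is $(\frac\Delta2+o(1))\,n\log n$, and that of the right side is $(2+o(1))\,k\,n\log n$. Hence $k\ge(1-o(1))\Delta/4$, and so some such graph has circular dimension at least $\lceil\Delta/4\rceil$. (If its maximum degree is below $\Delta$, add a disjoint star $K_{1,\Delta}$; restricting representations shows that the dimension does not drop.) This is the counting bound in the form $f(\Delta)\ge\Delta/4$.

This leaves a factor of $2$ to the upper bound for bipartite graphs in Corollary 6. The count can be read as a budget: there are about $\Delta n/2$ edges, each of which needs $\log n$ bits, and each of the $k$ representations offers $2n$ endpoints, each worth $\log n$ bits. So it compares $\Delta n/2$ with $2nk$. To reach $\Delta/2$ we would need to show that each edge uses up the position of *two* endpoints.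

The construction of Theorem 4 suggests that this is so. Let $b$ have a neighbor $a_j$ in the order $a_1<\dots<a_p$ of Lemma 2, and suppose that $a_{j-1}$ ends one gap of $b$ and $a_{j+1}$ starts the next. In the graph for the first gap, $b$ has an endpoint at $(j-1)+\frac12=j-\frac12$, squeezed between the right endpoints $j-1$ of $a_{j-1}$ and $j$ of $a_j$. In the graph for the second gap, $b$ has an endpoint at $(j+1)-p-\frac32=j-p-\frac12$, squeezed between the left endpoints $j-p-1$ of $a_j$ and $j-p$ of $a_{j+1}$. So the neighbor $a_j$ is pinned down from two sides, by two different endpoints of $b$. We shall show that in suitable graphs almost every edge must be pinned twice, in *any* family of representations.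

The argument is as follows. Cut each circle into a bounded number of blocks, and sort the vertices into boundedly many types according to the blocks containing their endpoints. Let $ab$ be an edge. Almost all vertices $a'$ of the type of $a$ must be separated from $b$ in some representation, although they look just like $a$ at the scale of blocks. This is possible only if an endpoint of $b$ lies between the corresponding endpoints of $a$ and $a'$, inside one block. A single such location of $b$ relative to $a$ disposes of vertices $a'$ on one side of $a$ only, so unless $a$ is extreme in its type, two locations are needed. Each location places an endpoint of $a$ and an endpoint of $b$ in a common small block. If small vertex sets span few edges, there are few such coincidences in all.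

This last condition cannot be dropped altogether: a disjoint union of copies of $K_{\Delta,\Delta}$ has maximum degree $\Delta$ but boxicity at most $2$, hence circular dimension at most $2$. (Put the copies on disjoint stretches; in one interval graph one side of each copy gets disjoint intervals and the other side the whole stretch, and in the second graph the roles are exchanged.) So we first build a graph in which small sets are sparse.

## Bipartite graphs whose small sets are sparse

**Theorem 7.** For every $\Delta\ge1$ there is a bipartite graph of maximum degree $\Delta$ with $\dim^\circ\ge\lceil\Delta/2\rceil$.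

For $\Delta\le2$ we need only $\dim^\circ\ge1$, and any non-complete bipartite graph of maximum degree $\Delta$ will do. From now on let $\Delta\ge3$ and put
$$t=\lceil\Delta/2\rceil-1\ge1,\qquad\eta=\frac1{4t}.$$
Since $\lceil\Delta/2\rceil\le(\Delta+1)/2$, we have $2t+1\le\Delta$, and
$$2(1+\eta)t=2t+\tfrac12<\Delta.\tag{2}$$

**Lemma 8.** There is $\varepsilon=\varepsilon(\Delta,\eta)>0$ such that for all large $N$ there is a bipartite graph $G$ on $n=2N$ vertices with maximum degree $\Delta$ and at least $\Delta N-\Delta^2$ edges, in which every vertex set $S$ with $|S|\le\varepsilon n$ spans at most $(1+\eta)|S|$ edges.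

**Step 1: the random model.** Choose $0<\varepsilon\le\frac12$ so small that
$$e^2\Delta\,(e\Delta\varepsilon)^\eta\le\tfrac14.\tag{3}$$
Then $(e\Delta\varepsilon)^\eta<1$, so $e\Delta\varepsilon<1$. Let $P,Q$ be disjoint sets of size $N$, and take the union, with multiplicity, of $\Delta$ independent uniformly random perfect matchings between $P$ and $Q$. An edge of this multigraph is a triple $(i,x,y)$ with $i\le\Delta$, $x\in P$, $y\in Q$, meaning that $xy$ lies in the $i$-th matching.

**Step 2: small sets are sparse with probability at least $\frac23$.** Fix $s$ with $1\le s\le\varepsilon n$, and let $q$ be the least integer greater than $(1+\eta)s$. A set $S$ of size $s$ that spans more than $(1+\eta)s$ edges spans at least $q$. We use a union bound over $S$ and over sets of $q$ triples inside $S$.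

For a given $S$, the number of triples $(i,x,y)$ with $x\in S\cap P$ and $y\in S\cap Q$ is at most $\Delta s^2/4$. Since $q!\ge(q/e)^q$ and $q\ge s$, the number of sets of $q$ such triples is at most
$$\Big(\frac{e\Delta s^2}{4q}\Big)^q\le\Big(\frac{e\Delta s}4\Big)^q.$$
Consider one such set, with $q_i$ triples of index $i$. All its triples are present with probability $0$ unless, for each $i$, the triples of index $i$ form a matching. In that case $q_i\le\min(|S\cap P|,|S\cap Q|)\le s/2\le N/2$, where the last inequality holds because $s\le2\varepsilon N\le N$. The probability is then
$$\prod_i\frac{(N-q_i)!}{N!}=\prod_i\frac1{N(N-1)\cdots(N-q_i+1)}\le\prod_i\Big(\frac2N\Big)^{q_i}=\Big(\frac2N\Big)^q,$$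
since every factor in the denominators is greater than $N/2$. There are $\binom{2N}s\le(2eN/s)^s$ sets $S$. Hence the expected number of sets of size $s$ spanning more than $(1+\eta)s$ edges is at most
$$\Big(\frac{2eN}s\Big)^s\Big(\frac{e\Delta s}4\cdot\frac2N\Big)^q=\Big(\frac{2eN}s\Big)^s\Big(\frac{e\Delta s}{2N}\Big)^q.$$
Here $\frac{e\Delta s}{2N}\le e\Delta\varepsilon<1$ and $q\ge(1+\eta)s$, so this is at most
$$\Big[\frac{2eN}s\cdot\frac{e\Delta s}{2N}\cdot\Big(\frac{e\Delta s}{2N}\Big)^\eta\Big]^s=\Big[e^2\Delta\Big(\frac{e\Delta s}{2N}\Big)^\eta\Big]^s\le4^{-s}$$
by (3). Summing over $s\ge1$, a violating set exists with probability at most $\sum_{s\ge1}4^{-s}=\frac13$.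

**Step 3: few repeated edges.** Call it a coincidence if an edge lies in both the $i$-th and the $j$-th matching, $i<j$. For fixed $i<j$, each of the $N^2$ pairs $xy$ lies in both with probability $1/N^2$, so the expected number of coincidences is $\binom\Delta2<\frac12\Delta^2$. By Markov's inequality there are at most $\Delta^2$ coincidences with probability greater than $\frac12$.

**Step 4: clean up.** Since $\frac23+\frac12>1$, some outcome satisfies both conditions. Delete repeated copies of edges. An edge of multiplicity $\rho$ loses $\rho-1\le\binom \rho2$ copies and accounts for $\binom \rho2$ coincidences, so at most $\Delta^2$ edges are removed, and at least $\Delta N-\Delta^2$ remain. Deletion does not destroy sparsity. All degrees are at most $\Delta$. For $N>\Delta^2$ we have $\Delta N-\Delta^2>(\Delta-1)N$, so some vertex has degree exactly $\Delta$. $\square$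

## Blocks, types, and how $b$ can separate $a'$ from $a$

We now prove Theorem 7 for $\Delta\ge3$. Let $G$ be as in Lemma 8 with $N$ large, and suppose for a contradiction that $\dim^\circ(G)\le t$. Repeating graphs if necessary, $G=H_1\cap\dots\cap H_t$ with each $H_s$ circular-arc. Fix normalized representations. In $H_s$, the arc of $v$ goes clockwise from $\ell_s(v)$ to $r_s(v)$.

Let $M=\lceil4/\varepsilon\rceil$. For each $s$, cut the circle of $H_s$ into $M$ half-open arcs, called *blocks*, each containing at most $\lceil2n/M\rceil$ of the $2n$ endpoints. For $n\ge2/\varepsilon$ this is at most $\frac{\varepsilon n}2+1\le\varepsilon n$. Each block is linearly ordered clockwise, and $<$ between points of one block refers to this order.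

**Definition.** The *type* of $v$ records, for each $s$, the block of $\ell_s(v)$, the block of $r_s(v)$, and, if these coincide, which of the two endpoints comes first in the block.

There are at most $\tau=(2M^2)^t$ types. If the two endpoints of $v$ lie in the same block, with $\ell_s(v)$ first, then the arc is a segment of this block. If $r_s(v)$ comes first, the arc leaves the block, runs around the circle and comes back; it is the complement of the open segment $(r_s(v),\ell_s(v))$ of the block.

**Claim 9.** Let $a,a'$ have the same type, let $b\notin\{a,a'\}$, and suppose that in $H_s$ the arcs of $a,b$ intersect but those of $a',b$ do not. Then, in the order of a single block, either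

(i) $\ell_s(a)<r_s(b)<\ell_s(a')$, or

(ii) $r_s(a')<\ell_s(b)<r_s(a)$.

**Proof.** Drop $s$ from the notation and identify vertices with their arcs. Let $g$ be the complement of $b$, an open arc running clockwise from $r(b)$ to $\ell(b)$. Then $a'\subset g$ and $a\not\subset g$. Let $\beta$ be the block containing $\ell(a),\ell(a')$, and $\gamma$ the block containing $r(a),r(a')$.

**Step 1: two observations about leaving $g$.**

(O1) If $\ell(a)<\ell(a')$ in $\beta$ and the segment $[\ell(a),\ell(a')]$ of $\beta$ is not contained in $g$, then (i) holds. Indeed $\ell(a')\in g$, and moving counterclockwise from it along the segment we must leave $g$. We first leave $g$ at its counterclockwise end $r(b)$. So $r(b)$ lies in the segment, and since endpoints are distinct, $\ell(a)<r(b)<\ell(a')$.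

(O2) If $r(a')<r(a)$ in $\gamma$ and the segment $[r(a'),r(a)]$ of $\gamma$ is not contained in $g$, then (ii) holds. Indeed $r(a')\in g$, and moving clockwise from it along the segment we first leave $g$ at its clockwise end $\ell(b)$.

**Step 2: the case $\beta\ne\gamma$, and the case $\beta=\gamma$ with $\ell$ before $r$ for both.** We claim that every point $x\in a\setminus a'$ satisfies either $x\in\beta$ and $\ell(a)\le x<\ell(a')$, or $x\in\gamma$ and $r(a')<x\le r(a)$. If $\beta\neq\gamma$, then $a$ consists of the points of $\beta$ from $\ell(a)$ on, the blocks strictly between $\beta$ and $\gamma$ in clockwise direction, and the points of $\gamma$ up to $r(a)$. The arc $a'$ has the same description with $\ell(a'),r(a')$, and the claim follows. If $\beta=\gamma$ and $\ell$ comes before $r$ for both, then $a=[\ell(a),r(a)]$ and $a'=[\ell(a'),r(a')]$ are segments of one block, and $x\in a\setminus a'$ means $\ell(a)\le x\le r(a)$ together with $x<\ell(a')$ or $x>r(a')$.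

So $a$ is contained in the union of $a'$, the segment $[\ell(a),\ell(a')]$ if $\ell(a)<\ell(a')$, and the segment $[r(a'),r(a)]$ if $r(a')<r(a)$. If neither (i) nor (ii) held, then (O1) and (O2) would show that these segments, where present, lie in $g$. Since $a'\subset g$, this would give $a\subset g$, a contradiction.

**Step 3: the case $\beta=\gamma$ with $r$ before $\ell$ for both.** Now $a'$ is the complement of the open segment $(r(a'),\ell(a'))$ of the block. As $b$ is disjoint from $a'$, it lies in this segment, so $b=[\ell(b),r(b)]$ is itself a segment of the block with
$$r(a')<\ell(b)<r(b)<\ell(a').$$
Similarly $a$ is the complement of $(r(a),\ell(a))$, and it meets $b$. So $b\not\subset(r(a),\ell(a))$, which means, endpoints being distinct, $\ell(b)<r(a)$ or $r(b)>\ell(a)$. The first gives (ii) and the second gives (i). $\square$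

## Almost every edge has two tight places

**Definition.** For an edge $ab$ of $G$ and a step $s\in\{1,\dots,t\}$ there are two *places*, $\{\ell_s(a),r_s(b)\}$ and $\{r_s(a),\ell_s(b)\}$. A place is *tight* if its two endpoints lie in the same block.

Exchanging $a$ and $b$ gives the same two places, so an edge has $2t$ places in total. As an example, take $a=a_4$ in the illustration after Lemma 2, where $b$ has gap $\{a_2,a_3\}$ and is the complement of $(-3.5,3.5)$, and choose clockwise to be the direction of increasing numbers. Then $r(a_4)=4$ and $\ell(b)=3.5$, and the place $\{r(a_4),\ell(b)\}$ is tight if and only if $3.5$ and $4$ are in one block; the other place is $\{-1,-3.5\}$.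

**Claim 10.** All but at most $C_0=2t\tau(\Delta+1)\Delta$ edges of $G$ have at least two tight places.

**Proof.** Let $ab\in E(G)$, and let $T\ni a$ be the set of vertices of the type of $a$. For each $s$, all $\ell_s(v)$ with $v\in T$ lie in one block, and likewise all $r_s(v)$, so $T$ can be ordered by $\ell_s$ and by $r_s$.

Every $a'\in T\setminus(N(b)\cup\{b\})$ is different from $a$ and non-adjacent to $b$ in $G$, so it is non-adjacent to $b$ in some $H_s$; and $a,b$ are adjacent in that $H_s$. By Claim 9, alternative (i) or (ii) holds in step $s$. In case (i) the place $\{\ell_s(a),r_s(b)\}$ is tight, and in case (ii) the place $\{r_s(a),\ell_s(b)\}$ is tight. Now suppose that $ab$ has at most one tight place.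

- If there is none, no such $a'$ exists. So $T\subseteq N(b)\cup\{b\}$ and $|T|\le\Delta+1$; in particular $a$ is among the first $\Delta+1$ elements of $T$ ordered by $\ell_1$.
- If the only tight place is $\{\ell_s(a),r_s(b)\}$, then for every $a'\in T\setminus(N(b)\cup\{b\})$ it must be this step $s$ and alternative (i) that occurs, so $\ell_s(a)<r_s(b)<\ell_s(a')$. Hence all elements of $T$ up to and including $a$ in the order by $\ell_s$ belong to $N(b)\cup\{b\}$, and $a$ is among the first $\Delta+1$ elements of $T$ ordered by $\ell_s$.
- If the only tight place is $\{r_s(a),\ell_s(b)\}$, then likewise $r_s(a')<\ell_s(b)<r_s(a)$ for all these $a'$, and $a$ is among the last $\Delta+1$ elements of $T$ ordered by $r_s$.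

Let $Z$ be the set of vertices that, for some $s$, are among the first $\Delta+1$ of their type class by $\ell_s$ or among the last $\Delta+1$ by $r_s$. In every case $a\in Z$. There are $t$ steps, two orders for each, and at most $\tau$ classes, so $|Z|\le2t\tau(\Delta+1)$. Every exceptional edge has an end in $Z$, so there are at most $|Z|\Delta\le C_0$ of them. $\square$

## The budget of tight places

**Claim 11.** The total number of tight places, over all edges, is at most $2(1+\eta)tn$.

**Proof.** We count block by block, using the sparsity of small sets. Fix a step $s$ and a block. Let $S_1$ and $S_2$ be the sets of vertices with exactly one, respectively both, of their endpoints in $H_s$ in this block. The number of endpoints in the block is $|S_1|+2|S_2|\le\varepsilon n$, so Lemma 8 applies to $S_1\cup S_2$ and to $S_2$. Write $e(S)$ for the number of edges of $G$ spanned by $S$.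

An edge with a tight place in this block has both ends in $S_1\cup S_2$. An edge $ab$ with both its step-$s$ places tight in this block has $\ell_s(a),r_s(a),\ell_s(b),r_s(b)$ all in the block, so both ends lie in $S_2$. Therefore the number of tight places in this block is at most
$$e(S_1\cup S_2)+e(S_2)\le(1+\eta)(|S_1|+|S_2|)+(1+\eta)|S_2|=(1+\eta)(|S_1|+2|S_2|).$$
Summed over the blocks of step $s$, the numbers $|S_1|+2|S_2|$ add up to $2n$, the number of all endpoints. So each step has at most $2(1+\eta)n$ tight places, and we sum over the $t$ steps. $\square$

**End of the proof of Theorem 7.** By Claim 10 there are at least $2(|E(G)|-C_0)$ tight places. Combine this with Claim 11, with $|E(G)|\ge\Delta N-\Delta^2=\frac{\Delta n}2-\Delta^2$, and with (2):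
$$\Delta n-2\Delta^2-2C_0\ \le\ 2\big(|E(G)|-C_0\big)\ \le\ 2(1+\eta)tn=\big(2t+\tfrac12\big)n.$$
Since $\Delta\ge2t+1$, this gives $\frac n2\le2\Delta^2+2C_0$. But $C_0$ depends only on $\Delta$, $t$ and $\varepsilon$, not on $n$, so the inequality fails for large $n$. Hence $\dim^\circ(G)\ge t+1=\lceil\Delta/2\rceil$. $\square$

## Bipartite, triangle-free and $K_r$-free graphs

Theorem 7 is part 2 of Theorem 1, and together with Corollary 6(b) it gives $\lceil\Delta/2\rceil\le f(\Delta)\le\frac56\Delta+O(\Delta^{2/3}\log\Delta)$, hence $f(\Delta)=\Theta(\Delta)$.

For part 3, the graphs of Theorem 7 are bipartite, so Corollary 6(a) determines the maximum circular dimension of bipartite graphs of maximum degree $\Delta$ as $\frac12\Delta+O(\Delta^{2/3}\sqrt{\log\Delta})$. For larger classes we need only that the chromatic number is $o(\Delta)$. For triangle-free graphs $\chi(G)\le(1+o(1))\Delta/\ln\Delta$, and for $K_r$-free graphs with $r$ fixed $\chi(G)=O_r(\Delta\ln\ln\Delta/\ln\Delta)$; see M. Molloy, *The list chromatic number of graphs with small clique number*, J. Combin. Theory Ser. B, 2019. Corollary 6(a) then gives $\dim^\circ(G)\le(\frac12+o(1))\Delta$ in these classes. Bipartite graphs are $K_r$-free for every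 $r\ge3$, so Theorem 7 supplies the matching lower bound, and the maximum is $(\frac12+o(1))\Delta$. This completes the proof of Theorem 1.

For general graphs these arguments do not determine the optimal constant in front of $\Delta$; they place it in $[\frac12,\frac56]$.
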